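
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{A cancellation criterion for anisotropic\\ Maz'ya $\Phi$-inequalities}


\begin{abstract}
Let $K$ be an $\mathbb R^\ell$-valued kernel on $\mathbb R^d$, homogeneous of order $\alpha-d$ with respect to anisotropic dilations, let $p=d/(d-\alpha)$, and let $\Phi$ be locally Lipschitz and positively $p$-homogeneous. We prove that $|\int\Phi(K*f)|\le C\|f\|_{L_1}^p$ holds for all mean-zero test functions $f$ if and only if two explicit weighted integrals of $\Phi(K)$ and $\Phi(-K)$ over the unit sphere vanish. More precisely, we compute $\int\Phi(K*f)$ up to an error $O(\|f\|_{L_1}^p)$ without assuming any cancellation. At each dyadic scale we compare $f$ with a point mass, and we sum the errors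 over scales by telescoping.
\end{abstract}

\section{The question and the results}

\subsection{Setting}
Let $d\ge 2$, $0<\alpha<d$, and
\[
 s=d-\alpha,\qquad p=\frac{d}{d-\alpha},\qquad\text{so that}\qquad sp=d,\quad s(p-1)=\alpha .
\]
Let $a\in\mathbb R^d$ have positive coordinates with $\sum_j a_j=d$, and put
\[
 \delta_t x=(t^{a_1}x_1,\dots,t^{a_d}x_d),\qquad t>0 .
\]
Then $\det\delta_t=t^d$, and every $x\ne0$ can be written uniquely as $x=\delta_t\zeta$ with $t>0$ and $\zeta\in S^{d-1}$. Let $\tilde K\colon S^{d-1}\to\mathbb R^\ell$ be $\beta$-H\"older for some $\beta\in(0,1]$, and let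
\begin{equation}\label{eq:kernel}
 K(\delta_t\zeta)=t^{\alpha-d}\tilde K(\zeta)=t^{-s}\tilde K(\zeta),\qquad t>0,\ \zeta\in S^{d-1}.
\end{equation}
For $a=(1,\dots,1)$ this is the usual homogeneity $K(x)=|x|^{\alpha-d}\tilde K(x/|x|)$. Let $\Phi\colon\mathbb R^\ell\to\mathbb R$ be locally Lipschitz with $\Phi(\lambda v)=\lambda^p\Phi(v)$ for $\lambda>0$. Functions $f$ are real-valued, and $K*f$ is taken coordinatewise. We consider the inequality
\begin{equation}\label{eq:main}
 \Big|\int_{\mathbb R^d}\Phi(K*f)\Big|\le C\|f\|_{L_1}^p\qquad\text{for all } f\in C_0^\infty(\mathbb R^d),\ \int f=0,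
\end{equation}
with $C$ independent of $f$. (The integral on the left converges absolutely; see \eqref{eq:far} below.) The problem, taken from \cite{Stolyarov} and posed there for Lipschitz $\tilde K$, is to decide whether \eqref{eq:main} is equivalent to the two conditions $\Theta_+=0$ and $\Theta_-=0$, where
\[
 \Theta_\pm:=\int_{S^{d-1}}\Big(\sum_{j=1}^d a_j\zeta_j^2\Big)\Phi(\pm\tilde K(\zeta))\,d\zeta .
\]

\subsection{What one should expect}
The exponent $p$ is forced. If $f_\lambda(x)=\lambda^d f(\delta_\lambda x)$, then $\|f_\lambda\|_{L_1}=\|f\|_{L_1}$ and $K*f_\lambda(z)=\lambda^{s}(K*f)(\delta_\lambda z)$, so $\int\Phi(K*f_\lambda)=\int\Phi(K*f)$ exactly because $sp=d$. At this exponent size estimates alone fail, and they fail by a logarithm. If $f$ approximates a unit point mass at the origin, then $K*f$ is close to $K$ away from a small neighborhood of the origin. In the coordinates $x=\delta_t\zeta$ we shall find $dx=t^{d-1}\big(\sum_ja_j\zeta_j^2\big)\,dt\,d\zeta$, so that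
\[
 \int_{\{\delta_t\zeta:\,r<t<r'\}}\Phi(\pm K)=\Theta_\pm\log\frac{r'}{r}.
\]
Thus a concentrated positive mass produces a divergence unless $\Theta_+=0$, and a concentrated negative mass produces one unless $\Theta_-=0$. There are two conditions because $\Phi$ need not be even. It is natural to guess that they are necessary. It is less clear that they suffice, because they test only single point masses, while $f$ may carry mass of both signs at all scales at once. They do suffice.

\begin{theorem}\label{thm:criterion}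
Inequality \eqref{eq:main} holds with some constant $C$ if and only if $\Theta_+=\Theta_-=0$.
\end{theorem}

The reason for sufficiency is visible in the following expansion, which needs no cancellation. Let $\rho(\delta_t\zeta)=t$, $\rho(0)=0$, and $B(x,r)=\{y:\rho(x-y)\le r\}$. Write $u_+=\max(u,0)$ and $u_-=\max(-u,0)$.

\begin{theorem}\label{thm:expansion}
For all $f\in C_0^\infty(\mathbb R^d)$ with $\int f=0$,
\[
\Big|\int\Phi(K*f)-\log2\sum_{n\in\mathbb Z}\int_{\{f\ne0\}}\frac{\Theta_+\,(f_n(x))_+^p+\Theta_-\,(f_n(x))_-^p}{|f|_n(x)}\,|f(x)|\,dx\Big|\le C\|f\|_{L_1}^p ,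
\]
where $f_n(x)=\int_{B(x,2^{-n})}f$ and $|f|_n(x)=\int_{B(x,2^{-n})}|f|$. The series converges absolutely, and $C$ depends only on $d,a,\alpha,\beta,\tilde K,\Phi$.
\end{theorem}

The $n$th term treats $f$, seen from $x$ at scale $2^{-n}$, as a point mass of size $f_n(x)$ located at $x$. The factor $|f(x)|\,dx/|f|_n(x)$ makes sure that each such mass is counted once: if $f\not\equiv0$ and any two points of $\{f\neq0\}$ are within gauge distance $2^{-n}$, then $\int_{\{f\ne0\}}|f|/|f|_n=1$.

\begin{corollary}\label{cor:onesided}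
There is a constant $C$ such that $\int\Phi(K*f)\le C\|f\|_{L_1}^p$ for all $f\in C_0^\infty(\mathbb R^d)$ with $\int f=0$ if and only if $\Theta_+\le0$ and $\Theta_-\le0$.
\end{corollary}

\begin{example}
(a) For $\Phi(v)=|v|^p$ both $\Theta_\pm$ equal $\int_{S^{d-1}}(\sum_j a_j\zeta_j^2)|\tilde K|^p\,d\zeta$, so \eqref{eq:main} fails unless $\tilde K\equiv0$.

(b) If $\ell=1$, $\Phi(v)=|v|^{p-1}v$ and $\tilde K$ is odd, then $\Theta_\pm$ are integrals of odd functions. So $\Theta_\pm=0$ and \eqref{eq:main} holds.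

(c) Let $d=2$, $\alpha=1$, $a=(1,1)$, $\tilde K(\zeta)=\zeta$, so $p=2$ and $K(x)=x/|x|^2$. With $u=\frac1{2\pi}\log|\cdot|*f$ we have $\Delta u=f$ and $K*f=2\pi\nabla u$. For $\Phi(v)=v_1^2-v_2^2$ both conditions read $\int_{S^1}(\zeta_1^2-\zeta_2^2)\,d\zeta=0$, which is true. Hence $\big|\int(\partial_1u)^2-(\partial_2u)^2\big|\le C\|\Delta u\|_{L_1}^2$ for all such $u$ with $\int f=0$, while by (a) no such bound holds for $\int|\nabla u|^2$.
\end{example}

\subsection{Plan}
Section~\ref{sec:prelim} collects facts about the dilations, $\Phi$ and $K$. Section~\ref{sec:nec} makes the point-mass test rigorous and proves necessity. Section~\ref{sec:scales} writes $\int\Phi(K*f)$ as a sum over dyadic scales and works out two point masses by hand. Section~\ref{sec:onescale} compares a general $f$ with a point mass at one scale. Section~\ref{sec:sum} sums the errors.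

Throughout, $C,c>0$ denote constants that may change from line to line and depend only on $d,a,\alpha,\beta,\tilde K,\Phi$ and on cut-off and test functions fixed once and for all; $X\lesssim Y$ means $X\le CY$. In formulas with $\pm$ the sign is the same throughout.

\section{Dilations, the nonlinearity, and the kernel}\label{sec:prelim}

\subsection{The gauge}
For $x\neq0$ the function $t\mapsto|\delta_{1/t}x|^2=\sum_jt^{-2a_j}x_j^2$ decreases from $\infty$ to $0$ with negative derivative, and $\rho(x)$ is the point where it equals $1$. By the implicit function theorem $\rho$ is $C^\infty$ off the origin. It is continuous at $0$, since for fixed $t$ we have $|\delta_{1/t}x|<1$, that is $\rho(x)<t$, once $x$ is small. Clearly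
\[
 \rho(\delta_tx)=t\rho(x),\qquad\rho(-x)=\rho(x),\qquad\rho(x)\le1\iff|x|\le1,\qquad |B(x,r)|=r^d|B(0,1)| .
\]
Put $a_*=\min_ja_j$ and $\varepsilon=\beta a_*$. Writing $y=\delta_t\zeta$ we see that
\begin{equation}\label{eq:euclid}
 |y|\le\rho(y)^{a_*}\qquad\text{if }\rho(y)\le1 .
\end{equation}
The set $\{(x,y):\rho(x)+\rho(y)=1\}$ is compact, so $\rho(x+y)$ is bounded on it. By homogeneity there is $\kappa\ge1$ with
\begin{equation}\label{eq:quasi}
 \rho(x+y)\le\kappa(\rho(x)+\rho(y)),\qquad x,y\in\mathbb R^d .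
\end{equation}

For $x=\delta_t\zeta$ we have $\partial_tx=t^{-1}\delta_t(a_j\zeta_j)_j$. If $\tau_1,\dots,\tau_{d-1}$ is an orthonormal basis of $\zeta^\perp$, the derivatives along the sphere are $\delta_t\tau_i$. Since $\det(v,\tau_1,\dots,\tau_{d-1})=\pm v\cdot\zeta$, the Jacobian is, in absolute value, $t^{-1}\cdot t^d\cdot\sum_ja_j\zeta_j^2$, and
\begin{equation}\label{eq:polar}
 dx=t^{d-1}\Big(\sum_ja_j\zeta_j^2\Big)\,dt\,d\zeta .
\end{equation}
In particular $\int_{\rho\le r}\rho^{-q}=C_qr^{d-q}$ for $q<d$ and $\int_{\rho\ge r}\rho^{-q}=C_qr^{d-q}$ for $q>d$. Moreover $\Phi(\pm K(\delta_t\zeta))=t^{-sp}\Phi(\pm\tilde K(\zeta))=t^{-d}\Phi(\pm\tilde K(\zeta))$, so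
\begin{equation}\label{eq:log}
 \int_{r<\rho<r'}\Phi(\pm K)=\Theta_\pm\log(r'/r),\qquad 0<r<r' .
\end{equation}

\subsection{The nonlinearity}
By homogeneity $\Phi(0)=0$. Being locally Lipschitz, $\Phi$ is Lipschitz on the closed unit ball. Applying this to $u/M$ and $v/M$ with $M=\max(|u|,|v|)>0$ gives
\begin{equation}\label{eq:phi}
 |\Phi(u)-\Phi(v)|\le C|u-v|\,(|u|+|v|)^{p-1},\qquad|\Phi(u)|\le C|u|^p .
\end{equation}

\subsection{The kernel}
We have $|K|\le C\rho^{-s}$ and, since $s<d$, $K$ is locally integrable. The formula $K(x)=\rho(x)^{-s}\tilde K(\delta_{1/\rho(x)}x)$ shows that $K$ is locally $\beta$-H\"older on $\mathbb R^d\setminus\{0\}$. We shall use that a locally $\beta$-H\"older function on an open set is $\beta$-H\"older on each compact subset. Fix $c_0\in(0,1)$ with $c_0^{a_*}\le\frac12$. Then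
\begin{equation}\label{eq:Kreg}
 |K(z-y)-K(z)|\le C\rho(y)^\varepsilon\rho(z)^{-s-\varepsilon}\qquad\text{if }\rho(y)\le c_0\rho(z),\ z\ne0 .
\end{equation}
Indeed, let $t=\rho(z)$, $z=\delta_t\zeta$, $y=\delta_ty'$. Then $\rho(y')\le c_0$, so $|y'|\le\frac12$ by \eqref{eq:euclid}. The points $\zeta-y'$ and $\zeta$ lie in $\{\frac12\le|x|\le\frac32\}$, and
\[
 |K(z-y)-K(z)|=t^{-s}|K(\zeta-y')-K(\zeta)|\lesssim t^{-s}|y'|^\beta\le t^{-s}\rho(y')^{\varepsilon}=\rho(y)^\varepsilon t^{-s-\varepsilon}.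
\]
Integrating \eqref{eq:Kreg} against $f$ yields the far-field estimate. If $f\in C_0^\infty$ is supported in $B(0,R)$ and $\int f=b$, then
\begin{equation}\label{eq:far}
 |K*f(z)-bK(z)|\le CR^\varepsilon\|f\|_{L_1}\,\rho(z)^{-s-\varepsilon},\qquad\rho(z)\ge R/c_0 .
\end{equation}
When $b=0$ the $p$th power of the right side is $O(\rho^{-d-p\varepsilon})$. Since $K*f$ is bounded on bounded sets, $\Phi(K*f)$ is then integrable.

\begin{remark}
The hypothesis $\int f=0$ removes a possible divergence at infinity. If $b\ne0$, then \eqref{eq:phi} and \eqref{eq:far} give $\Phi(K*f)=\Phi(bK)+O(\rho^{-d-\varepsilon})$ at infinity, where the implied constant depends on $f$. So $\int_{\rho\le r}\Phi(K*f)$ equals $|b|^p\,\Theta_\pm\log r+O_f(1)$ for $r\ge2$, with $\pm$ the sign of $b$.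
\end{remark}

\section{Necessity: a bump at two scales}\label{sec:nec}

We test \eqref{eq:main} on an approximate point mass, corrected by a fixed bump to have mean zero. Fix $0\le\psi\in C_0^\infty(\mathbb R^d)$ supported in $B(0,1)$ with $\int\psi=1$. Let $\psi_N(x)=2^{Nd}\psi(\delta_{2^N}x)$, which is supported in $B(0,2^{-N})$, and $f_N=\psi_N-\psi$. Then $\int f_N=0$ and $\|f_N\|_{L_1}\le2$.

\begin{proposition}\label{prop:bumps}
$\displaystyle\int\Phi(\pm K*f_N)=\Theta_\pm\,N\log2+O(1)$, uniformly in $N\ge1$.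
\end{proposition}

\begin{proof}
Let $L=1/c_0$. We split $\mathbb R^d$ into three regions.

\emph{Far region, $\rho(z)\ge L$.} By \eqref{eq:far} with $R=1$, $b=0$, we have $|K*f_N|\lesssim\rho^{-s-\varepsilon}$, so this region contributes $O(1)$.

\emph{Core, $\rho(z)\le L2^{-N}$.} On $B(0,L)$ the function $K*\psi$ is bounded, and $K*\psi_N(z)=2^{Ns}(K*\psi)(\delta_{2^N}z)$. Hence $|K*f_N|\lesssim2^{Ns}$ here, and the contribution is at most $C2^{Nsp}2^{-Nd}=C$.

\emph{Middle region, $L2^{-N}\le\rho(z)\le L$.} By \eqref{eq:far} applied to $\psi_N$ with $R=2^{-N}$, $b=1$, and by boundedness of $K*\psi$ on $B(0,L)$, we have $K*f_N=K+e$ with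
\[
 |e|\lesssim2^{-N\varepsilon}\rho^{-s-\varepsilon}+1\lesssim\rho^{-s}.
\]
Since $s(p-1)=\alpha$ and $s+\alpha=d$, \eqref{eq:phi} gives
\[
 |\Phi(\pm K*f_N)-\Phi(\pm K)|\lesssim|e|\,\rho^{-s(p-1)}\lesssim2^{-N\varepsilon}\rho^{-d-\varepsilon}+\rho^{-\alpha}.
\]
The integral of the right side over the region is $O(1)$, because $\int_{\rho\ge L2^{-N}}\rho^{-d-\varepsilon}\lesssim2^{N\varepsilon}$ and $\alpha<d$. By \eqref{eq:log}, $\int_{L2^{-N}\le\rho\le L}\Phi(\pm K)=\Theta_\pm N\log2$.
\end{proof}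

\begin{proof}[Proof of necessity in Theorem~\ref{thm:criterion} and Corollary~\ref{cor:onesided}]
Apply the inequality in question to $f_N$ and to $-f_N$; its right side stays bounded as $N\to\infty$. If \eqref{eq:main} holds, Proposition~\ref{prop:bumps} forces $\Theta_+=\Theta_-=0$. If the one-sided inequality holds, it forces $\Theta_+\le0$ and $\Theta_-\le0$.
\end{proof}

\section{Decomposition into scales}\label{sec:scales}

The test of Section~\ref{sec:nec} gains $\Theta_\pm\log2$ at each dyadic scale. To prove the converse we isolate the contribution of a single scale. For a general $f$ there is no distinguished center around which to cut $\mathbb R^d$ into dyadic shells, so we truncate the kernel instead.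

\subsection{Truncated kernels}
Fix a smooth $\eta\colon[0,\infty)\to[0,1]$ with $\eta=0$ on $[0,1]$ and $\eta=1$ on $[2,\infty)$. For $n\in\mathbb Z$ put
\[
 K_n(x)=\eta(2^n\rho(x))K(x),\quad K_n(0)=0,\qquad\text{so}\qquad K_n(x)=2^{ns}K_0(\delta_{2^n}x).
\]
Thus $K_n$ vanishes for $\rho\le2^{-n}$ and equals $K$ for $\rho\ge2^{1-n}$. The difference $k:=K_1-K_0$ is bounded and vanishes for $\rho\ge2$. We also use the cut-off
\[
 \chi(x)=1-\eta(\rho(x)/2),
\]
which is smooth, takes values in $[0,1]$, equals $1$ for $\rho\le2$ and vanishes for $\rho\ge4$. All three functions $H\in\{K_0,K_1,\chi\}$ satisfy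
\begin{align}
 |H(x)|&\le C(1+\rho(x))^{-s},\label{eq:H1}\\
 |H(z-y)-H(z)|&\le C\rho(y)^\varepsilon(1+\rho(z))^{-s-\varepsilon}\qquad\text{if }\rho(y)\le1 .\label{eq:H2}
\end{align}
The first bound is clear. For the second let $R_0=\max(5\kappa,1/c_0)$ and $\rho(y)\le1$. If $\rho(z)\ge R_0$, then $\rho(z-y)\ge\rho(z)/\kappa-1\ge4$ by \eqref{eq:quasi}. At both points $\chi$ vanishes and $K_0=K_1=K$, and \eqref{eq:Kreg} applies because $\rho(y)\le1\le c_0\rho(z)$. If $\rho(z)\le R_0$, both points lie in a fixed compact set. There $H$ is $\beta$-H\"older, being locally $\beta$-H\"older on all of $\mathbb R^d$ (recall that $K_0,K_1$ vanish near $0$). So the difference is $\lesssim|y|^\beta\le\rho(y)^\varepsilon$ by \eqref{eq:euclid}.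

The next identity is where $\Theta_\pm$ enters the proof.

\begin{lemma}\label{lem:cancel}
$\displaystyle\int_{\mathbb R^d}\big[\Phi(\pm K_1)-\Phi(\pm K_0)\big]=\Theta_\pm\log2$, and the integrand vanishes for $\rho\ge2$.
\end{lemma}

\begin{proof}
For $\rho\ge2$ we have $K_1=K_0=K$. Since $K_1(x)=2^sK_0(\delta_2x)$ and $2^{sp}=2^d=\det\delta_2$,
\[
 \int_{\rho\le2}\Phi(\pm K_1)=\int_{\rho\le2}2^{d}\,\Phi(\pm K_0(\delta_2x))\,dx=\int_{\rho\le4}\Phi(\pm K_0).
\]
The integral in question is therefore $\int_{2<\rho\le4}\Phi(\pm K_0)=\int_{2<\rho\le4}\Phi(\pm K)=\Theta_\pm\log2$ by \eqref{eq:log}.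
\end{proof}

\subsection{Telescoping in the truncation}
For $g\in C_0^\infty$ put
\[
 \Psi[g]=\Phi(K_1*g)-\Phi(K_0*g).
\]
This function is bounded, and it vanishes where $k*g=0$, hence outside a bounded set. Let $f^{(n)}(y)=2^{-nd}f(\delta_{2^{-n}}y)$ be the push-forward of $f$ under $\delta_{2^n}$, that is, $f^{(n)}(y')\,dy'=f(y)\,dy$ for $y'=\delta_{2^n}y$.

\begin{lemma}\label{lem:telescope}
For $f\in C_0^\infty$ with $\int f=0$,
\[
 \int\Phi(K*f)=\lim_{N\to\infty}\sum_{n=-N}^N\int\Psi[f^{(n)}].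
\]
\end{lemma}

\begin{proof}
Let $\operatorname{supp}f\subset B(0,R)$ and $I_n=\int\Phi(K_n*f)$. For each $n$ the function $K_n*f$ is bounded and coincides with $K*f$ for $\rho(z)\geq\kappa(R+2^{1-n})$, so $I_n$ converges absolutely by \eqref{eq:far}. From $K_n=2^{ns}K_0(\delta_{2^n}\cdot)$ and $K_{n+1}=2^{ns}K_1(\delta_{2^n}\cdot)$ we get
\[
 K_{n+i}*f(z)=2^{ns}(K_i*f^{(n)})(\delta_{2^n}z),\qquad i=0,1 .
\]
Since $sp=d$, it follows that $I_{n+i}=\int\Phi(K_i*f^{(n)})$. Thus $\int\Psi[f^{(n)}]=I_{n+1}-I_n$, and the partial sum equals $I_{N+1}-I_{-N}$.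

\emph{$I_n\to\int\Phi(K*f)$ as $n\to\infty$.} We have $|K_n*f-K*f|\le\|f\|_\infty\int_{\rho\le2^{1-n}}|K|\to0$. For $n\ge0$, $|K_n*f|\le|K|*|f|$ is bounded on bounded sets uniformly in $n$, and $K_n*f=K*f=O(\rho^{-s-\varepsilon})$ for $\rho(z)\ge\max(\kappa(R+2),R/c_0)$. Dominated convergence applies.

\emph{$I_n\to0$ as $n\to-\infty$.} Here $f^{(n)}$ is supported in $B(0,2^nR)$ and has mean zero. Once $2^nR\le1$, \eqref{eq:H2} gives $|K_0*f^{(n)}(z)|\lesssim\|f\|_{L_1}(2^nR)^\varepsilon(1+\rho(z))^{-s-\varepsilon}$. Hence $|I_n|\lesssim\|f\|_{L_1}^p(2^nR)^{p\varepsilon}\to0$.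
\end{proof}

\subsection{Two point masses}\label{sec:two}
This subsection is only motivation. The definition of $K_n*g$ makes sense for measures. Let $g$ be the measure with mass $1$ at $0$ and mass $-1$ at a point $e$ with $\rho(e)=1$. It already shows what happens at the various scales. Let
\[
 J_n=\int\big[\Phi(K_{n+1}*g)-\Phi(K_n*g)\big],\qquad K_n*g(z)=K_n(z)-K_n(z-e).
\]
Since $K_{n+1}-K_n$ vanishes for $\rho\ge2^{1-n}$, the integrand lives on $B(0,2^{1-n})\cup B(e,2^{1-n})$.

\emph{Fine scales.} Let $n\ge n_0\ge0$, where $n_0$ is so large that the two balls are disjoint, $\rho(z-e)\ge c$ on the first and $\rho(z)\ge c$ on the second. On the first ball, for $i=n,n+1$, we have $|K_i(z)|\lesssim2^{ns}$ and $|K_i(z-e)|\lesssim1$. By \eqref{eq:phi}, replacing $\Phi(K_i*g)$ by $\Phi(K_i)$ costs $O(2^{ns(p-1)})=O(2^{n\alpha})$ pointwise, hence $O(2^{n\alpha-nd})=O(2^{-ns})$ after integration over the ball. What remains is $\int[\Phi(K_{n+1})-\Phi(K_n)]=\Theta_+\log2$ by Lemma~\ref{lem:cancel},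 rescaled. With the roles of $0$ and $e$ exchanged, the second ball contributes $\Theta_-\log2+O(2^{-ns})$.

\emph{Coarse scales.} For $n\le0$, \eqref{eq:H2} with $y=\delta_{2^n}e$, after rescaling by $\delta_{2^n}$, gives $|K_i*g|\lesssim2^{ns}2^{n\varepsilon}$ for $i=n,n+1$, and the integrand lives on a set of measure $O(2^{-nd})$. So $J_n=O(2^{np\varepsilon})$.

Thus each mass contributes $\Theta_\pm\log2$ per fine scale. The errors decay geometrically away from the one scale at which the masses separate: another mass at gauge distance $r$ is felt through the decay of $K$ at fine scales, with strength $(2^nr)^{-s}$, and through the H\"older regularity at coarse scales, with strength $(2^nr)^\varepsilon$. For a general $f$ each point may have mass around it at every scale. We need an error estimate that is local in $x$ and can be summed over all scales at the price of a constant.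

\section{One scale: comparison with a point mass}\label{sec:onescale}

Let $g\in C_0^\infty$, $S=\{g\ne0\}$, and let
\[
 w(r)=\min(r^\varepsilon,r^{-s})\ \text{ for } r>0,\qquad w(0)=0
\]
be the strength function just found. For $x\in S$ put
\[
 m_x=\int_{B(x,1)}|g|>0,\qquad\tilde m_x=\int_{B(x,1)}g,\qquad h_x=\int w(\rho(x-y))|g(y)|\,dy .
\]
The number $h_x$ measures how far $g$, seen from $x$ at unit scale, is from a point mass at $x$.

\begin{lemma}\label{lem:pointmass}
Let $H\in\{K_0,K_1,\chi\}$, $x\in S$ and $\rho(z-x)\le4$. Then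
\[
 |H*g(z)-\tilde m_xH(z-x)|\le Ch_x,\qquad|H*|g|(z)-m_xH(z-x)|\le Ch_x .
\]
\end{lemma}

\begin{proof}
The first difference is
\[
 \int_{B(x,1)}\big(H(z-y)-H(z-x)\big)g(y)\,dy+\int_{B(x,1)^c}H(z-y)g(y)\,dy .
\]
On $B(x,1)$ we have $|H(z-y)-H(z-x)|\lesssim\rho(x-y)^\varepsilon=w(\rho(x-y))$ by \eqref{eq:H2}. Off $B(x,1)$, the inequality $\rho(x-y)\le\kappa(4+\rho(z-y))$ and \eqref{eq:H1} give $|H(z-y)|\lesssim(1+\rho(z-y))^{-s}\lesssim\rho(x-y)^{-s}=w(\rho(x-y))$. The second difference is the same expression with $|g|$ in place of $g$.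
\end{proof}

By the lemma, near $x$ the quantity $\Psi[g](z)$ should be close to
\[
 \Psi_x(z):=\Phi(\tilde m_xK_1(z-x))-\Phi(\tilde m_xK_0(z-x)),
\]
and the integral of $\Psi_x$ in $z$ is known from Lemma~\ref{lem:cancel}. The point $x$ is not distinguished, however, so we average over $x$ with weight $|g(x)|\,dx$ and set
\[
 G(z)=\int_S|g(x)|\frac{\Psi_x(z)}{m_x}\,dx .
\]
The divisor $m_x$ does not depend on $z$, so $\int G$ can be computed. Since $|\tilde m_x|\le m_x$, we have $|\Psi_x(z)|\lesssim m_x^p\mathbf 1_{\rho(z-x)\le2}$, so Fubini's theorem applies, and Lemma~\ref{lem:cancel} with the homogeneity of $\Phi$ gives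
\begin{equation}\label{eq:intG}
 \int G=\log2\int_S\frac{\Theta_+(\tilde m_x)_+^p+\Theta_-(\tilde m_x)_-^p}{m_x}\,|g(x)|\,dx .
\end{equation}
On the other hand, to spread the number $\Psi[g](z)$ over the nearby points $x$ as a genuine average, one must divide by the mass near $z$. We use $M(z)=\chi*|g|(z)$, with the smooth weight $\chi$. Lemma~\ref{lem:pointmass} then applies to $M$ too and shows that the two normalizations agree up to $h_x$. With a sharp ball around $z$ one would have to treat separately a mass near its boundary, which may be seen from $x$ but not from $z$.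

\begin{proposition}\label{prop:onescale}
For every $g\in C_0^\infty$,
\[
 \Big|\int\Psi[g]-\int G\Big|\le C\int_S|g(x)|\,h_x(m_x+h_x)^{p-2}\,dx .
\]
\end{proposition}

\begin{proof}
Both $\Psi[g]$ and $G$ are integrable. It suffices to prove the pointwise bound
\begin{equation}\label{eq:pointwise}
 |\Psi[g](z)-G(z)|\le C\int_{S\cap B(z,4)}|g(x)|\,h_x(m_x+h_x)^{p-2}\,dx
\end{equation}
and to integrate in $z$. Fix $z$ and write $M=M(z)$, $u_i=K_i*g(z)$. Since $k$ is bounded and vanishes for $\rho\ge2$, while $\chi=1$ for $\rho\le2$,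
\begin{equation}\label{eq:uu}
 |u_1-u_0|=|k*g(z)|\lesssim\int_{B(z,2)}|g|\le M .
\end{equation}
If $M=0$, then $u_1=u_0$ and $g=0$ on $B(z,2)$, so $\Psi[g](z)=G(z)=0$. Let $M>0$. Since $\int_S\chi(z-x)|g(x)|\,dx=M$,
\[
 \Psi[g](z)-G(z)=\int_S|g(x)|E_x\,dx,\qquad E_x=\frac{\chi(z-x)}{M}\Psi[g](z)-\frac{\Psi_x(z)}{m_x},
\]
and $E_x=0$ unless $\rho(z-x)\le4$. Fix $x\in S$ with $\rho(z-x)\le4$ and write $m=m_x$, $h=h_x$, $\theta=\chi(z-x)\in[0,1]$, $v_i=\tilde m_xK_i(z-x)$. By Lemma~\ref{lem:pointmass},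
\begin{equation}\label{eq:facts}
 |v_i|\lesssim m,\qquad|u_i-v_i|\lesssim h,\qquad|u_i|\lesssim m+h,\qquad|M-\theta m|\lesssim h .
\end{equation}
Together with \eqref{eq:phi} and \eqref{eq:uu} this yields
\begin{align}
 |\Psi[g](z)-\Psi_x(z)|&\le\sum_{i=0,1}|\Phi(u_i)-\Phi(v_i)|\lesssim h(m+h)^{p-1},\label{eq:A}\\
 |\Psi[g](z)|&=|\Phi(u_1)-\Phi(u_0)|\lesssim M(m+h)^{p-1},\qquad|\Psi_x(z)|\lesssim m^p .\label{eq:B}
\end{align}
Multiply $E_x$ by $m+h$. Since $\theta(m+h)=M+(\theta m-M)+\theta h$,
\[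
 (m+h)E_x=\big(\Psi[g](z)-\Psi_x(z)\big)+\big(\theta m-M+\theta h\big)\frac{\Psi[g](z)}{M}-h\,\frac{\Psi_x(z)}{m}.
\]
Each of the three terms is $\lesssim h(m+h)^{p-1}$: the first by \eqref{eq:A}, the second by \eqref{eq:facts} and \eqref{eq:B}, the third by \eqref{eq:B}. Hence $|E_x|\lesssim h(m+h)^{p-2}$, and \eqref{eq:pointwise} follows.
\end{proof}

Two different estimates of $\Psi[g](z)$ were used. Bound \eqref{eq:A}, which compares with $\Psi_x$, is the natural one when $h\ll m$. Bound \eqref{eq:B}, which exploits $K_1*g-K_0*g=k*g$, has the factor $M$ needed to cancel the normalization even when $M$ is much smaller than $m$.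

\section{Summation over scales}\label{sec:sum}

\subsection{The error is a telescoping difference}
Let $f\in C_0^\infty$. Apply Section~\ref{sec:onescale} to $g=f^{(n)}$ at the point $\delta_{2^n}x$. The unit gauge ball around this point is the image of $B(x,2^{-n})$ under $\delta_{2^n}$. Therefore $m,\tilde m,h$ become
\[
 |f|_n(x),\qquad f_n(x),\qquad h_n(x):=\int w(2^n\rho(x-y))|f(y)|\,dy .
\]
By \eqref{eq:intG} and Proposition~\ref{prop:onescale}, changing variables,
\begin{equation}\label{eq:scale}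
 \Big|\int\Psi[f^{(n)}]-T_n\Big|\le C\int_{\{f\ne0\}}|f(x)|\,h_n(x)\big(|f|_n(x)+h_n(x)\big)^{p-2}\,dx ,
\end{equation}
where
\[
 T_n=\log2\int_{\{f\ne0\}}\frac{\Theta_+(f_n(x))_+^p+\Theta_-(f_n(x))_-^p}{|f|_n(x)}\,|f(x)|\,dx .
\]
For $p=2$ the integral on the right of \eqref{eq:scale} is $\int|f|h_n$, and the sum over $n$ is immediate from
\begin{equation}\label{eq:sumw}
 \sum_{j\in\mathbb Z}w(2^jr)\le\sum_{2^jr\le1}(2^jr)^\varepsilon+\sum_{2^jr>1}(2^jr)^{-s}\le C,\qquad r>0,
\end{equation}
which gives $\sum_nh_n(x)\le C\|f\|_{L_1}$. For $p>2$ one could also bound the factor $(|f|_n+h_n)^{p-2}$ by $C\|f\|_{L_1}^{p-2}$. For $p<2$ this factor is large when little mass is near $x$. We therefore use that the $h_n$ are themselves increments of a monotone quantity comparable with $|f|_n+h_n$.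

\begin{lemma}\label{lem:sum}
If $f(x)\ne0$, then $\displaystyle\sum_{n\in\mathbb Z}h_n(x)\big(|f|_n(x)+h_n(x)\big)^{p-2}\le C\|f\|_{L_1}^{p-1}$.
\end{lemma}

\begin{proof}
Let $W(r)=\sum_{j\ge0}w(2^jr)$ for $r>0$, so that $W(r)-W(2r)=w(r)$, and let
\[
 H_n=\int W(2^n\rho(x-y))|f(y)|\,dy,\qquad\text{so that}\qquad H_n-H_{n+1}=h_n(x)\ge 0 .
\]
By \eqref{eq:sumw}, $W\le C$, hence $H_n\le C\|f\|_{L_1}$. We claim that
\begin{equation}\label{eq:comparable}
 cH_n\le|f|_n(x)+h_n(x)\le CH_n .
\end{equation}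
For $0<r\le1$ some $j\ge0$ has $\frac12<2^jr\le1$, so $W(r)\ge2^{-\varepsilon}$. Together with $W\ge w$ this gives $\mathbf 1_{r\le1}+w(r)\le CW(r)$. Conversely $W\le C$ on $(0,1]$, and for $r\geq1$ we have $W(r)=\sum_{j\ge0}2^{-js}r^{-s}\le Cw(r)$. So $W(r)\le C(\mathbf 1_{r\le1}+w(r))$. Setting $r=2^n\rho(x-y)$ and integrating against $|f(y)|\,dy$ gives \eqref{eq:comparable}.

For $t\in[0,1]$ we have $1-t^{p-1}\ge\min(1,p-1)(1-t)$. If $p\ge2$ this holds because $t^{p-1}\le t$; if $p<2$, because the concave function $t^{p-1}$ lies below its tangent at $t=1$. Note that $H_n>0$ by \eqref{eq:comparable}, since $|f|_n(x)>0$. With $t=H_{n+1}/H_n$ and \eqref{eq:comparable},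
\[
 h_n(|f|_n+h_n)^{p-2}\le C(H_n-H_{n+1})H_n^{p-2}\le C\big(H_n^{p-1}-H_{n+1}^{p-1}\big).
\]
The sum over $-N\le n\le N$ telescopes to at most $CH_{-N}^{p-1}\le C\|f\|_{L_1}^{p-1}$. Let $N\to\infty$.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:expansion}]
Summing \eqref{eq:scale} over $n$ and using Lemma~\ref{lem:sum},
\[
 \sum_{n\in\mathbb Z}\Big|\int\Psi[f^{(n)}]-T_n\Big|\le C\int|f(x)|\,\|f\|_{L_1}^{p-1}\,dx=C\|f\|_{L_1}^p .
\]
The series $\sum_nT_n$ converges absolutely, even with the integrands in $T_n$ replaced by their absolute values. Indeed, if $2^{-n}$ exceeds the gauge diameter of $\operatorname{supp}f$, then $f_n(x)=\int f=0$ whenever $f(x)\ne0$, so $T_n=0$. For the remaining $n$ we have $|f_n|^p/|f|_n\le|f|_n^{p-1}\le(C\|f\|_\infty2^{-nd})^{p-1}$, and the last quantity is summable as $n\to+\infty$ because $p>1$. Combining these facts with Lemma~\ref{lem:telescope},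
\[
 \Big|\int\Phi(K*f)-\sum_nT_n\Big|=\lim_{N\to\infty}\Big|\sum_{n=-N}^N\Big(\int\Psi[f^{(n)}]-T_n\Big)\Big|\le C\|f\|_{L_1}^p.\qedhere
\]
\end{proof}

\begin{proof}[Proof of sufficiency in Theorem~\ref{thm:criterion} and Corollary~\ref{cor:onesided}]
If $\Theta_+=\Theta_-=0$, all $T_n$ vanish and Theorem~\ref{thm:expansion} is \eqref{eq:main}. If $\Theta_+\le0$ and $\Theta_-\le0$, all $T_n\le0$ and Theorem~\ref{thm:expansion} gives $\int\Phi(K*f)\le C\|f\|_{L_1}^p$. Necessity was proved in Section~\ref{sec:nec}.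
\end{proof}

\begin{thebibliography}{1}
\bibitem{Stolyarov}
Dmitriy Stolyarov, \emph{Fractional integration of summable functions: Maz'ya's $\Phi$-inequalities}, arXiv:2109.08014 (2021).
\end{thebibliography}

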